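\title{A nontrivial twisted sum of $C(\omega^*)$ and $c_0(\mathfrak c)$ in $\mathsf{ZFC}$}

\begin{abstract}
We prove, without set-theoretic hypotheses beyond $\mathsf{ZFC}$, that there is a short exact sequence of Banach spaces $0\to C(\omega^*)\to Z\to c_0(\mathfrak c)\to 0$ that does not split, where $\omega^*=\beta\omega\setminus\omega$. The proof combines a topological criterion for the existence of nontrivial twisted sums of $C(K)$ and $c_0(I)$ with the base tree of Balcar, Pelant and Simon. We also show that the vector space $\operatorname{Ext}(c_0(\mathfrak c),C(\omega^*))$ has dimension $2^{\mathfrak c}$, and that a splitting chain of clopen sets in $\omega^*$ gives rise to a family that satisfies the criterion.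
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are real, and operators are bounded and linear. A \emph{twisted sum} of Banach spaces $Y$ and $X$ is a short exact sequence of Banach spaces and operators
\begin{equation}\label{eq:ses}
0\longrightarrow Y \xrightarrow{\ \imath\ } Z \xrightarrow{\ \pi\ } X \longrightarrow 0 .
\end{equation}
Thus $Z$ contains a copy of $Y$ and the quotient is $X$. The sequence is \emph{trivial}, or \emph{splits}, if $\imath(Y)$ is complemented in $Z$, and \emph{nontrivial} otherwise. The twisted sums of $Y$ and $X$, up to a natural equivalence, form a vector space $\operatorname{Ext}(X,Y)$ whose zero is the class of the trivial sequences; the definitions are recalled in Section~\ref{sec:ext}.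

For $Y=\ell_\infty=C(\beta\omega)$ nothing happens: by the Hahn--Banach theorem, applied coordinate by coordinate, $\ell_\infty$ is complemented in every space that contains it. Now remove the isolated points of $\beta\omega$. What is left is the \v{C}ech--Stone remainder $\omega^*=\beta\omega\setminus\omega$, and $C(\omega^*)=\ell_\infty/c_0$. This space keeps part of the behavior of $\ell_\infty$: every twisted sum of $C(\omega^*)$ and a \emph{separable} space $X$ splits (Proposition~\ref{prop:separable}). A nontrivial twisted sum therefore needs a nonseparable $X$. The spaces $c_0(I)$ with $I$ uncountable are the easiest to handle, because an operator on $c_0(I)$ is determined by a family of vectors indexed by $I$; and since $\omega^*$ has exactly $\mathfrak c=2^{\aleph_0}$ clopen subsets, $|I|=\mathfrak c$ is the natural size to try.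

A \emph{splitting chain of clopen sets} in $\omega^*$ is a family $\mathcal C$ of clopen sets that is linearly ordered by inclusion and such that every nonempty clopen set $W$ is \emph{split} by some $C\in\mathcal C$, that is, $W\cap C\ne\emptyset\ne W\setminus C$. Equivalently, it comes from a splitting family of subsets of $\omega$ that is linearly ordered by inclusion modulo finite sets. It is known that if a splitting chain of clopen sets exists, then there is a nontrivial twisted sum of $C(\omega^*)$ and $c_0(\mathfrak c)$. Such chains exist under $\mathsf{CH}$ and in the Cohen model, but their existence cannot be proved in $\mathsf{ZFC}$. Cabello S\'anchez, Avil\'es, Borodulin-Nadzieja, Chodounsk\'y and Guzm\'an \cite{chains} posed the resulting problem: \emph{does $\mathsf{ZFC}$ prove that there is a nontrivial twisted sum of $C(\omega^*)$ and $c_0(\mathfrak c)$?} Since the object that produces the twisted sum may fail to exist, one could guess that the twisted sum may fail to exist as well. This is not so.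

\begin{theorem}\label{thm:main}
$\mathsf{ZFC}$ proves that there is a nontrivial exact sequence
\[
0\longrightarrow C(\omega^*)\longrightarrow Z\longrightarrow c_0(\mathfrak c)\longrightarrow 0 .
\]
\end{theorem}

The linear order of a chain turns out to serve one purpose only: it provides many $\{0,1\}$-valued functions on $\omega^*$ whose jumps occur on pairwise disjoint sets and occur in every open set. The following criterion isolates this property. One should think of $1_{U_i}$ as a function that is locally constant off $B_i$ and jumps from $1$ to $0$ at the points of $G_i$.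

\begin{theorem}\label{thm:criterion}
Let $K\ne\emptyset$ be a compact Hausdorff space, $I$ a set and $N\in\mathbb N$. For $i\in I$ let $U_i,V_i\subseteq K$ be disjoint open sets, and put
\[
B_i=K\setminus(U_i\cup V_i),\qquad G_i=\overline{U_i}\cap\overline{V_i}.
\]
Assume that
\begin{enumerate}
\item[\textup{(J1)}] every point of $K$ lies in at most $N$ of the sets $B_i$;
\item[\textup{(J2)}] $\bigcup_{i\in I}G_i$ is dense in $K$.
\end{enumerate}
Then there is a nontrivial exact sequence $0\to C(K)\to Z\to c_0(I)\to 0$.
\end{theorem}

To satisfy (J1) and (J2) in $\omega^*$, a tree of clopen sets does as well as a chain, and a suitable tree exists in $\mathsf{ZFC}$. Different parts of the tree give independent twisted sums, and this determines the size of $\operatorname{Ext}$.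

\begin{theorem}\label{thm:ext}
$\mathsf{ZFC}$ proves the following. The vector space $\operatorname{Ext}(c_0(\mathfrak c),C(\omega^*))$ has cardinality and linear dimension exactly $2^{\mathfrak c}$, and there is a linear injection of $\ell_\infty(\mathfrak c)$ into it. Moreover, $\operatorname{Ext}(c_0(\kappa),C(\omega^*))\ne0$ for all $\kappa\ge\mathfrak c$, while $\operatorname{Ext}(c_0(\kappa),C(\omega^*))=0$ for $\kappa\le\omega$.
\end{theorem}

For uncountable $\kappa<\mathfrak c$ we do not determine whether $\mathsf{ZFC}$ decides the statement $\operatorname{Ext}(c_0(\kappa),C(\omega^*))\ne0$.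

Section~\ref{sec:ext} translates twisted sums into a lifting problem for operators. Section~\ref{sec:criterion} works out the case $K=[0,1]$ and proves Theorem~\ref{thm:criterion}. Section~\ref{sec:jumps} shows how to produce one jump in $\omega^*$, Section~\ref{sec:tree} constructs the tree along which the jumps are placed, and Section~\ref{sec:proofs} proves Theorems~\ref{thm:main} and~\ref{thm:ext}. In Section~\ref{sec:chains} we recover the theorem on splitting chains from Theorem~\ref{thm:criterion}.

\section{Twisted sums and lifting of operators}\label{sec:ext}

Exactness of \eqref{eq:ses} means that $\imath$ is injective, $\pi$ is onto and $\imath(Y)=\ker\pi$. By the open mapping theorem, $\imath$ is an isomorphism onto the closed subspace $\ker\pi$, and $\pi$ induces an isomorphism of $Z/\ker\pi$ onto $X$. Hence an operator $v$ defined on $Z$ that vanishes on $\imath(Y)$ \emph{factors through $\pi$}: $v=\bar v\pi$ for an operator $\bar v$ defined on $X$.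

Two twisted sums $(Z,\imath,\pi)$ and $(Z',\imath',\pi')$ of $Y$ and $X$ are \emph{equivalent} if there is an operator $u:Z\to Z'$ with $u\imath=\imath'$ and $\pi'u=\pi$. Such a $u$ is a bijection. Indeed, if $uz=0$ then $\pi z=0$, so $z=\imath y$ with $\imath'y=0$; and given $z'\in Z'$, any $z$ with $\pi z=\pi'z'$ satisfies $z'-uz\in\ker\pi'=u\imath(Y)$. So $u$ is an isomorphism and equivalence is symmetric. The equivalence classes form $\operatorname{Ext}(X,Y)$.

The sequence \eqref{eq:ses} splits if and only if $\pi$ has a bounded right inverse. For if $P$ is a projection onto $\imath(Y)$, then $\mathrm{id}-P$ factors as $s\pi$, and $\pi s\pi=\pi$ gives $\pi s=\mathrm{id}$; conversely, if $\pi s=\mathrm{id}$ then $\mathrm{id}-s\pi$ is a projection onto $\ker\pi$. This happens if and only if the sequence is equivalent to the direct sum $0\to Y\to Y\oplus X\to X\to0$: the operators $s$ and $u$ are related by $u(y,x)=\imath y+sx$.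

The sum of the classes of $Z$ and $Z'$ is the class of the quotient of $\{(z,z')\in Z\oplus Z':\pi z=\pi'z'\}$ by $\{(\imath y,-\imath'y):y\in Y\}$, with the maps $y\mapsto[(\imath y,0)]$ and $[(z,z')]\mapsto\pi z$. The product of $\lambda\in\mathbb R$ with the class of $Z$ is the class of $\{(z,x)\in Z\oplus X:\pi z=\lambda x\}$, with the maps $y\mapsto(\imath y,0)$ and $(z,x)\mapsto x$. Equivalences of the ingredients, applied coordinatewise, induce equivalences of the results, so the operations are defined on classes. The next standard proposition identifies $\operatorname{Ext}(X,Y)$, with these operations, with a concrete vector space. We write $L(X,E)$ for the space of operators from $X$ to $E$.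

\begin{proposition}\label{prop:pullback}
Let $Y$ be a closed subspace of $\ell_\infty(S)$, let $q:\ell_\infty(S)\to Q=\ell_\infty(S)/Y$ be the quotient map, and let $X$ be a Banach space. For $T\in L(X,Q)$ put
\[
Z_T=\{(h,x)\in\ell_\infty(S)\oplus_\infty X:\ q(h)=Tx\},\qquad \imath(y)=(y,0),\qquad \pi(h,x)=x .
\]
Say that $T$ \emph{lifts} if $T=qR$ for some $R\in L(X,\ell_\infty(S))$. Then $Z_T$ is a twisted sum of $Y$ and $X$, and $T\mapsto[Z_T]$ induces a linear isomorphism
\[
L(X,Q)/\{T: T\text{ lifts}\}\ \cong\ \operatorname{Ext}(X,Y).
\]
In particular, $Z_T$ splits if and only if $T$ lifts.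
\end{proposition}

\begin{proof}
The subspace $Z_T$ is closed, $\imath$ is an isometry onto $\ker\pi=\ker q\oplus 0$, and $\pi$ is onto because $q$ is.

\emph{Every twisted sum $(Z,\imath',\pi')$ is equivalent to some $Z_T$.} For $s\in S$, the functional $\imath'y\mapsto y(s)$ on $\imath'(Y)$ has norm at most $\|(\imath')^{-1}\|$; extend it to $\phi_s\in Z^*$ with the same norm. Then $Jz=(\phi_s(z))_{s\in S}$ defines an operator $J:Z\to\ell_\infty(S)$ with $J\imath'y=y$. As $qJ$ vanishes on $\imath'(Y)$, it factors as $qJ=T\pi'$, and $z\mapsto(Jz,\pi'z)$ is an equivalence from $Z$ to $Z_T$.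

\emph{$Z_T$ and $Z_{T'}$ are equivalent if and only if $T-T'$ lifts.} If $T-T'=qR$, then $(h,x)\mapsto(h-Rx,x)$ is an equivalence from $Z_T$ to $Z_{T'}$. Conversely, an equivalence has the form $(h,x)\mapsto(h',x)$. The operator $(h,x)\mapsto h-h'$ vanishes on $\imath(Y)$, so $h-h'=Rx$ for an operator $R$, and $qRx=Tx-T'x$.

\emph{Linearity.} The map $\big((h,x),(h',x)\big)\mapsto(h+h',x)$ vanishes on the pairs $(\imath y,-\imath y)$ and induces an equivalence from the sum of $Z_T$ and $Z_{T'}$ to $Z_{T+T'}$. The map $\big((h,\lambda x),x\big)\mapsto(h,x)$ is an equivalence from the product of $\lambda$ and $Z_T$ to $Z_{\lambda T}$. Finally, $Z_0=Y\oplus X$, which gives the last assertion.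
\end{proof}

For $X=c_0(I)$, with unit vectors $e_i$, lifting has a pointwise description.

\begin{lemma}\label{lem:lifting}
Let $u_i\in\ell_\infty(S)$ for $i\in I$, and let $M=\sup_{s\in S}\sum_{i\in I}|u_i(s)|\in[0,\infty]$. There is an operator $R:c_0(I)\to\ell_\infty(S)$ with $Re_i=u_i$ for all $i$ if and only if $M<\infty$, and then $\|R\|=M$. Consequently, in the setting of Proposition~\ref{prop:pullback}, an operator $T:c_0(I)\to Q$ with $Te_i=q(f_i)$ lifts if and only if there are $g_i\in Y$ with $\sup_{s\in S}\sum_{i\in I}|f_i(s)-g_i(s)|<\infty$.
\end{lemma}

\begin{proof}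
Suppose $R$ exists. For $s\in S$ and finite $F\subseteq I$, choose signs $\varepsilon_i$ with $\varepsilon_iu_i(s)=|u_i(s)|$; then $\sum_{i\in F}|u_i(s)|=R\big(\sum_{i\in F}\varepsilon_ie_i\big)(s)\le\|R\|$. Conversely, $|\sum_{i\in F}a_iu_i(s)|\le M\max_i|a_i|$, so if $M<\infty$ then $e_i\mapsto u_i$ extends from the finitely supported vectors to an operator of norm at most $M$. For the last statement, $qR=T$ holds if and only if $q(Re_i)=q(f_i)$ for all $i$, that is, $Re_i=f_i-g_i$ with $g_i\in Y$.
\end{proof}

So we need functions $f_i$ with two competing properties: their classes modulo $Y$ behave like the unit vectors of $c_0(I)$, yet no choice of representatives of these classes is pointwise summable with a uniform bound.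

Before turning to this, we record the separable case. A Banach space $Y$ is \emph{separably injective} if every operator from a subspace of a separable Banach space into $Y$ extends to an operator on the whole space. The space $C(\omega^*)=\ell_\infty/c_0$ is separably injective \cite{sepinj}.

\begin{proposition}\label{prop:separable}
If $X$ is separable, then $\operatorname{Ext}(X,C(\omega^*))=0$.
\end{proposition}

\begin{proof}
Consider a sequence \eqref{eq:ses} with $Y=C(\omega^*)$. We first find a separable closed subspace $Z_0\subseteq Z$ with $\pi(Z_0)=X$. Let $(x_n)$ be dense in $X$. By the open mapping theorem there are $M$ and $z_n\in Z$ with $\pi z_n=x_n$ and $\|z_n\|\le M\|x_n\|$; let $Z_0$ be the closed linear span of the $z_n$. By successive approximation with errors at most $2^{-k}$, every $x\in X$ is a sum $\sum_kx_{n_k}$ with $\sum_k\|x_{n_k}\|<\infty$, and then $\sum_kz_{n_k}\in Z_0$ is mapped to $x$. Now extend $\imath^{-1}:Z_0\cap\imath(Y)\to Y$ to an operator $E:Z_0\to Y$. The operator $z\mapsto z-\imath Ez$ on $Z_0$ vanishes on the kernel of $\pi|_{Z_0}$, so it equals $s\pi|_{Z_0}$ for an operator $s:X\to Z$, and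 $\pi s=\mathrm{id}$ because $\pi\imath=0$.
\end{proof}

\section{Jumps and the criterion}\label{sec:criterion}

Let $K$ be a nonempty compact Hausdorff space. We regard $C(K)$ as a subspace of $\ell_\infty(K)$, with quotient map $q:\ell_\infty(K)\to Q=\ell_\infty(K)/C(K)$. The \emph{oscillation} of $h\in\ell_\infty(K)$ at $x$ is
\[
\operatorname{osc}(h,x)=\inf\Big\{\sup_Oh-\inf_Oh:\ O\text{ a neighborhood of }x\Big\}.
\]
It vanishes if and only if $h$ is continuous at $x$, it satisfies $\operatorname{osc}(h+h',x)\le\operatorname{osc}(h,x)+\operatorname{osc}(h',x)$, and $\operatorname{osc}(h,x)\le2\|h\|$. The norm of $Q$ sees only the largest oscillation.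

\begin{lemma}\label{lem:osc}
For $h\in\ell_\infty(K)$ we have $\|q(h)\|=\operatorname{dist}(h,C(K))=\frac12\sup_{x\in K}\operatorname{osc}(h,x)$.
\end{lemma}

\begin{proof}
Let $d$ be the right-hand side. If $g\in C(K)$, then $\operatorname{osc}(h,x)\le\operatorname{osc}(h-g,x)+\operatorname{osc}(g,x)\le2\|h-g\|$, so the distance is at least $d$. Let $\varepsilon>0$. By compactness, $K$ is covered by nonempty open sets $O_1,\dots,O_m$ with $\sup_{O_k}h-\inf_{O_k}h\le2d+2\varepsilon$. Let $c_k=\frac12(\sup_{O_k}h+\inf_{O_k}h)$, so that $|h-c_k|\le d+\varepsilon$ on $O_k$. Let $\varphi_1,\dots,\varphi_m$ be a continuous partition of unity with $\varphi_k=0$ off $O_k$, and put $g=\sum_kc_k\varphi_k$. Then $|h(x)-g(x)|\le\sum_k\varphi_k(x)|h(x)-c_k|\le d+\varepsilon$ for all $x$.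
\end{proof}

The whole mechanism is visible on the unit interval.

\begin{example}\label{ex:interval}
Let $K=[0,1]$ and $f_r=1_{[0,r)}$ for $0<r<1$. A finite sum $h=\sum_ra_rf_r$ has oscillation $|a_r|$ at $r$ and is continuous at the other points, so $\|q(h)\|=\frac12\max_r|a_r|$, although $\|h\|$ may be as large as $\sum_r|a_r|$. Hence for every $D\subseteq(0,1)$ there is an operator $T_D:c_0(D)\to Q$ with $T_De_r=q(f_r)$. By Lemma~\ref{lem:lifting}, $T_D$ lifts if and only if the jumps can be smoothed by continuous functions $g_r$ with a bounded total error $\sum_{r\in D}|f_r-g_r|$.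

(i) Let $D=\{1/n:n\ge2\}$. Choose pairwise disjoint open intervals $J_n\subseteq(0,1)$ with $1/n\in J_n$, and let $g_{1/n}$ be equal to $f_{1/n}$ off $J_n$ and affine on $\overline{J_n}$. The errors are bounded by $1$ and have disjoint supports, so the total error is at most $1$ and $T_D$ lifts.

(ii) Let $D=\mathbb Q\cap(0,1)$ and let $g_r\in C[0,1]$ be arbitrary. Take $r_0=\frac12$. If $g_{r_0}(r_0)\le\frac12$, then $g_{r_0}<\frac23$ and $f_{r_0}=1$ on an interval $J_1=(r_0-\delta,r_0)$. Otherwise $g_{r_0}>\frac13$ and $f_{r_0}=0$ on an interval $J_1=(r_0,r_0+\delta)$. In both cases $|f_{r_0}-g_{r_0}|>\frac13$ on the whole of $J_1$. The interval $J_1$ contains a rational $r_1$, and the same step gives an interval $J_2\subseteq J_1$ with endpoint $r_1$ on which $|f_{r_1}-g_{r_1}|>\frac13$. Continue. The $r_k$ are distinct, since $r_k\notin J_{k+1}$ and $r_l\in J_{k+1}$ for $l>k$. On $J_n$ the total error exceeds $n/3$. So $T_D$ does not lift, and $Z_{T_D}$ is a nontrivial twisted sum of $C[0,1]$ and $c_0$.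
\end{example}

Part (ii) is the case $U_r=[0,r)$, $V_r=(r,1]$, $B_r=G_r=\{r\}$, $N=1$ of Theorem~\ref{thm:criterion}. In general, $G_i\subseteq B_i$: a point of the open set $U_i$ is not in $\overline{V_i}$, and a point of $V_i$ is not in $\overline{U_i}$. The nesting argument uses only that a point of $G_i$ can be approached from $U_i$ and from $V_i$. We state it in a local form, which is needed for Theorem~\ref{thm:ext}.

\begin{lemma}\label{lem:nesting}
Let $U_i,V_i$ $(i\in J)$ be pairs of disjoint open subsets of $K$ and $G_i=\overline{U_i}\cap\overline{V_i}$. Let $O_0\subseteq K$ be a nonempty open set such that every nonempty open subset of $O_0$ intersects $G_i$ for some $i\in J$. Then for all $g_i\in C(K)$ $(i\in J)$,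
\[
\sup_{x\in O_0}\ \sum_{i\in J}|1_{U_i}(x)-g_i(x)|=\infty .
\]
\end{lemma}

\begin{proof}
We construct nonempty open sets $O_0\supseteq O_1\supseteq\cdots$ and indices $i_k\in J$ such that $G_{i_k}\cap O_k\ne\emptyset$, $O_{k+1}\subseteq U_{i_k}\cup V_{i_k}$, and $|1_{U_{i_k}}-g_{i_k}|>\frac13$ on $O_{k+1}$. Given $O_k$, choose $i=i_k$ and $p\in G_i\cap O_k$. If $g_i(p)\le\frac12$, let $O_{k+1}=\{y\in O_k\cap U_i:g_i(y)<\frac23\}$; this set is nonempty because $\{y\in O_k:g_i(y)<\frac23\}$ is a neighborhood of $p\in\overline{U_i}$, and $1_{U_i}=1$ on it. If $g_i(p)>\frac12$, let $O_{k+1}=\{y\in O_k\cap V_i:g_i(y)>\frac13\}$; this set is nonempty because $p\in\overline{V_i}$, and $1_{U_i}=0$ on it.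

The indices are distinct. For $l>k$ we have $O_l\subseteq O_{k+1}\subseteq U_{i_k}\cup V_{i_k}$, so $O_l\cap G_{i_k}=\emptyset$, whereas $O_l\cap G_{i_l}\ne\emptyset$. Therefore the sum at any $x\in O_n$ is at least $\sum_{k<n}|1_{U_{i_k}}(x)-g_{i_k}(x)|>n/3$ for $n\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $f_i=1_{U_i}$. It is locally constant on $U_i\cup V_i=K\setminus B_i$, and its oscillation is at most $1$ everywhere. For a finite $F\subseteq I$, reals $a_i$ and $x\in K$, condition (J1) gives
\[
\operatorname{osc}\Big(\sum_{i\in F}a_if_i,\,x\Big)\le\sum_{i\in F,\ x\in B_i}|a_i|\le N\max_{i\in F}|a_i| .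
\]
By Lemma~\ref{lem:osc}, $\|\sum_{i\in F}a_iq(f_i)\|\le\frac N2\max_i|a_i|$, so there is an operator $T:c_0(I)\to Q$ with $Te_i=q(f_i)$ and $\|T\|\le N/2$. By (J2), Lemma~\ref{lem:nesting} applies with $O_0=K$ and $J=I$, and Lemma~\ref{lem:lifting} shows that $T$ does not lift. By Proposition~\ref{prop:pullback}, $Z_T$ is a nontrivial twisted sum of $C(K)$ and $c_0(I)$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Condition (J1) is used only for the boundedness of $T$, and (J2) only to prevent lifting. If in Example~\ref{ex:interval}(ii) each pair $(U_r,V_r)$ is repeated infinitely often, (J2) survives but $T$ does not exist, since $\|n\,q(f_r)\|=n/2$. In Example~\ref{ex:interval}(i), (J1) holds, (J2) fails, and $Z_T$ splits. The sets $G_i$ in (J2) cannot be replaced by the $B_i$: for a single index and $U=V=\emptyset$ we have $B=K$, while every twisted sum of $C(K)$ and $\mathbb R$ splits. For $K=\beta\omega$ condition (J2) can never hold, as no $G_i$ contains an isolated point; this agrees with $\operatorname{Ext}(X,\ell_\infty)=0$.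
\end{remark}

\begin{remark}[Padding]\label{rem:padding}
If a family indexed by $I$ satisfies (J1) and (J2), and $I\subseteq I'$, put $U_i=\emptyset$ and $V_i=K$ for $i\in I'\setminus I$. Then $B_i=\emptyset$ for the new indices, and both conditions persist. So Theorem~\ref{thm:criterion} gives $\operatorname{Ext}(c_0(\kappa),C(K))\ne0$ for every $\kappa\ge|I|$.
\end{remark}

\section{One jump in $\omega^*$}\label{sec:jumps}

\subsection*{Notation and standard facts}
Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. We write $a\subseteq^*b$ if $a\setminus b$ is finite, and we say that $a$ \emph{meets} $b$ if $a\cap b$ is infinite. The points of the compact space $\omega^*$ are the nonprincipal ultrafilters on $\omega$. For $a\subseteq\omega$ let $a^*=\{p\in\omega^*:a\in p\}$, the trace on $\omega^*$ of the closure of $a$ in $\beta\omega$. The sets $a^*$ form a base of $\omega^*$ and are exactly its clopen subsets; $a\mapsto a^*$ preserves finite unions, finite intersections and complements; and $a^*\ne\emptyset$ if and only if $a$ is infinite. Hence $a^*\subseteq b^*$ if and only if $a\subseteq^*b$, and $a^*\cap b^*\ne\emptyset$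 if and only if $a$ meets $b$.

If $x_0\supseteq^*x_1\supseteq^*\cdots$ are infinite sets, choose $m_0<m_1<\cdots$ with $m_n\in x_0\cap\dots\cap x_n$. The set $z=\{m_n:n<\omega\}\subseteq x_0$ is infinite and $z\subseteq^*x_n$ for all $n$; it is called a \emph{pseudo-intersection} of the $x_n$. In topological terms:
\begin{enumerate}
\item[(P)] the intersection of a decreasing sequence of nonempty clopen subsets of $\omega^*$ has nonempty interior.
\end{enumerate}

An \emph{AD family} (almost disjoint family) on $t\in[\omega]^\omega$ is a family of infinite subsets of $t$ any two distinct members of which have finite intersection. It is a \emph{MAD family on $t$} if it is maximal among AD families on $t$; finite families such as $\{t\}$ are allowed. An AD family $\mathcal A$ on $t$ is MAD if and only if every infinite $x\subseteq t$ meets a member of $\mathcal A$, since otherwise $x$ could be added. ``MAD family'' without qualification means MAD family on $\omega$. There is an AD family on $\omega$ of cardinality $\mathfrak c$: identify $\omega$ with the set of finite $0$-$1$ sequences and take the sets $\{f|n:n<\omega\}$ for $f\in2^\omega$.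

\subsection*{Producing a jump}
We need disjoint open sets $U,V\subseteq\omega^*$ whose closures intersect. The first attempt, with countable unions of clopen sets on both sides as in $[0,r)$ and $(r,1]$, fails. Indeed, let $U=\bigcup_na_n^*$ and $V=\bigcup_mb_m^*$ be disjoint, and put $c=\bigcup_n\big(a_n\setminus\bigcup_{m\le n}b_m\big)$. Then $a_n\subseteq^*c$ for all $n$, and $c\cap b_m\subseteq\bigcup_{n<m}(a_n\cap b_m)$ is finite for all $m$. So the clopen set $c^*$ contains $U$ and misses $V$, and $\overline U\cap\overline V=\emptyset$. The remedy is to keep $U$ a countable union and to make $V$ so large that $U\cup V$ is dense. Property (P) then forces a jump.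

\begin{lemma}\label{lem:jump}
Let $U,V\subseteq\omega^*$ be open sets with $U\cup V$ dense, and let $W\subseteq\omega^*$ be clopen. If $U\cap W$ is a union of countably many clopen sets and is not compact, then $\overline U\cap\overline V\cap W\ne\emptyset$.
\end{lemma}

\begin{proof}
Write $U\cap W=\bigcup_nC_n$ with $C_0\subseteq C_1\subseteq\cdots$ clopen. Suppose $\overline U\cap\overline V\cap W=\emptyset$. Since $\overline U\cup\overline V=\omega^*$, the closed sets $E=W\cap\overline U$ and $W\cap\overline V$ partition $W$, so $E$ is clopen. Each $E\setminus C_n$ is nonempty, for otherwise $U\cap W\subseteq E\subseteq C_n$ and $U\cap W=C_n$ would be compact. By (P), the set $\bigcap_n(E\setminus C_n)=E\setminus U$ has nonempty interior. But $E\setminus U\subseteq\overline U\setminus U$, and a nonempty open subset of $\overline U$ intersects $U$.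
\end{proof}

MAD families are the combinatorial form of dense open sets, so they supply the pair $U,V$. We localize the construction to a clopen set $t^*$ by adding the complement of $t^*$ to $V$.

\begin{lemma}\label{lem:node}
Let $t\in[\omega]^\omega$, let $\mathcal A$ be an infinite MAD family on $t$, and let $\mathcal A^0\subseteq\mathcal A$ be countably infinite. Put
\[
U=\bigcup\{a^*:a\in\mathcal A^0\},\qquad V=(\omega\setminus t)^*\cup\bigcup\{a^*:a\in\mathcal A\setminus\mathcal A^0\}.
\]
Then $U,V$ are disjoint open sets, and
\[
\emptyset\ne\overline U\cap\overline V\ \subseteq\ \omega^*\setminus(U\cup V)=t^*\setminus\bigcup\{a^*:a\in\mathcal A\}.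
\]
\end{lemma}

\begin{proof}
The clopen sets $(\omega\setminus t)^*$ and $a^*$ $(a\in\mathcal A)$ are pairwise disjoint, so $U\cap V=\emptyset$; this gives the inclusion, and the equality holds because $\omega^*\setminus(\omega\setminus t)^*=t^*$. The set $U\cup V$ is dense: an infinite set $x$ meets $\omega\setminus t$ or meets $t$, and in the second case $x\cap t$ meets a member of $\mathcal A$ by maximality. The set $U$ is a union of infinitely many pairwise disjoint nonempty open sets, so it is not compact. Lemma~\ref{lem:jump} with $W=\omega^*$ completes the proof.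
\end{proof}

The boundary in Lemma~\ref{lem:node} misses every $a^*$ with $a\in\mathcal A$. This suggests how to obtain many jumps with disjoint boundaries: start with $t=\omega$, repeat the construction inside each $a\in\mathcal A$, and iterate. Countably many generations do not suffice for (J2). If $t_0=\omega$ and each $t_{n+1}$ belongs to the family chosen on $t_n$, then for a pseudo-intersection $z$ of the $t_n$ the set $z^*$ misses all the boundaries: it misses the boundary created in $t_n$ because $z^*\subseteq t_{n+1}^*$, and the boundary created in another set $s$ of generation $n$ because $s^*\cap t_n^*=\emptyset$. So the iteration has to be transfinite. It must pass the limit stages, and it must end with jumps in every open set. As we do not control where in $t^*$ the jump lies, we ask that every nonempty clopen set contain one of the sets $t^*$.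

\section{The base tree}\label{sec:tree}

Theorem~\ref{thm:tree} below is essentially the base tree theorem of Balcar, Pelant and Simon \cite{bps}; we include a proof. An infinite set $z$ is \emph{below} a family $\mathcal A$ if $z\subseteq^*a$ for some $a\in\mathcal A$, and a family $\mathcal R$ \emph{refines} $\mathcal A$ if every member of $\mathcal R$ is below $\mathcal A$. Refinement is reflexive and transitive. We shall use repeatedly:
\begin{enumerate}
\item[(U)] if $\mathcal A$ is an AD family, $z$ is below $\mathcal A$, and $z$ meets $a\in\mathcal A$, then $z\subseteq^*a$.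
\end{enumerate}
Indeed, if $z\subseteq^*a'\in\mathcal A$, then $a'$ meets $a$, so $a'=a$. In particular, a set that meets two members of $\mathcal A$ is not below $\mathcal A$.

A family $D$ of infinite subsets of $t$ is \emph{dense in $t$} if every infinite subset of $t$ contains a member of $D$.

\begin{lemma}\label{lem:dense}
If $D$ is dense in $t$, then every AD family contained in $D$ extends to a MAD family on $t$ contained in $D$. In particular, if $(\mathcal B_i)$ is a collection of MAD families and the family of all sets that are below every $\mathcal B_i$ is dense in $\omega$, then some MAD family refines every $\mathcal B_i$.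
\end{lemma}

\begin{proof}
By Zorn's lemma, the given family extends to a family $\mathcal R$ that is maximal among the AD families contained in $D$. If an infinite $y\subseteq t$ met no member of $\mathcal R$, then neither would a set $z\in D$ with $z\subseteq y$, and $\mathcal R\cup\{z\}$ would contradict maximality.
\end{proof}

The iteration can pass a limit stage exactly when the earlier generations have a common MAD refinement. This dictates its length. Let $\mathfrak h$ be the least cardinality of a collection of MAD families that has no common MAD refinement.

\begin{lemma}\label{lem:h}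
The cardinal $\mathfrak h$ is well defined, $\omega<\mathfrak h\le\mathfrak c$, and the supremum of countably many ordinals below $\mathfrak h$ is below $\mathfrak h$. There are MAD families $\mathcal B_\alpha$ $(\alpha<\mathfrak h)$ such that no infinite set is below every $\mathcal B_\alpha$.
\end{lemma}

\begin{proof}
\emph{Existence and $\mathfrak h\le\mathfrak c$.} For $z\in[\omega]^\omega$ let $\mathcal B_z$ be a MAD family that contains two disjoint infinite subsets of $z$. By (U), $z$ is not below $\mathcal B_z$. A common MAD refinement of the $\mathfrak c$ families $\mathcal B_z$ would have a member $r$, and $r$ would be below $\mathcal B_r$.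

\emph{$\mathfrak h>\omega$.} Let $\mathcal B_n$ $(n<\omega)$ be MAD families, not necessarily distinct, and let $y$ be infinite. By maximality, choose $b_n\in\mathcal B_n$ recursively so that $y\cap b_0\cap\dots\cap b_n$ is infinite. A pseudo-intersection of these sets is contained in $y$ and is below every $\mathcal B_n$. Lemma~\ref{lem:dense} gives a common MAD refinement.

\emph{Countable suprema.} Suppose $\mathfrak h=\sup_n\gamma_n$ with $\gamma_n<\mathfrak h$, and let $(\mathcal B_\alpha)_{\alpha<\mathfrak h}$ have no common MAD refinement. By minimality of $\mathfrak h$, the families $\mathcal B_\alpha$ with $\alpha<\gamma_n$ have a common MAD refinement $\mathcal R_n$. Since $\mathfrak h>\omega$, the $\mathcal R_n$ have a common MAD refinement, and it refines every $\mathcal B_\alpha$, a contradiction.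

\emph{The families $\mathcal B_\alpha$.} Let $(\mathcal B'_\alpha)_{\alpha<\mathfrak h}$ have no common MAD refinement. By Lemma~\ref{lem:dense} there is an infinite $y$ none of whose infinite subsets is below every $\mathcal B'_\alpha$. We move the situation from $y$ to $\omega$. Let $e:\omega\to y$ be a bijection and $\mathcal B_\alpha=\{e^{-1}(b):b\in\mathcal B'_\alpha,\ b\text{ meets }y\}$. This is an AD family, and it is MAD because for infinite $z$ the set $e(z)\subseteq y$ meets some $b\in\mathcal B'_\alpha$. If $z$ were below every $\mathcal B_\alpha$, then $e(z)$ would be below every $\mathcal B'_\alpha$.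
\end{proof}

\begin{theorem}\label{thm:tree}
There are MAD families $T_\alpha$ $(\alpha<\mathfrak h)$ such that
\begin{enumerate}
\item[\textup{(a)}] if $\beta<\alpha$, then $T_\alpha$ refines $T_\beta$;
\item[\textup{(b)}] $T_{\alpha+1}=\bigcup_{t\in T_\alpha}\mathcal A_t$, where each $\mathcal A_t$ is an infinite MAD family on $t$;
\item[\textup{(c)}] every $x\in[\omega]^\omega$ contains a member of $\bigcup_{\alpha<\mathfrak h}T_\alpha$.
\end{enumerate}
\end{theorem}

The difficulty is (c): there are $\mathfrak c$ sets $x$ to be served in only $\mathfrak h$ steps. When choosing $\mathcal A_t$ we can serve one set $x$ that meets $t$, by putting a subset of $x$ into $\mathcal A_t$. So at stage $\alpha$ we can serve simultaneously all $x$ that meet $\mathfrak c$ members of $T_\alpha$, by assigning different members to different $x$. To ensure that every $x$ is eventually of this kind, we let $T_{\alpha+1}$ refine $\mathcal B_\alpha$. This forces the tree to branch inside every infinite set, and countably many rounds of branching produce $2^{\aleph_0}$ branches before stage $\mathfrak h$.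

\begin{proof}
\emph{Construction.} Fix $\mathcal B_\alpha$ as in Lemma~\ref{lem:h}. Put $T_0=\{\omega\}$. For a limit ordinal $\lambda<\mathfrak h$ let $T_\lambda$ be a common MAD refinement of the $T_\beta$, $\beta<\lambda$; it exists because $|\lambda|<\mathfrak h$.

Let $T_\alpha$ be given, and let $X_\alpha$ be the set of all $x\in[\omega]^\omega$ that meet $\mathfrak c$ members of $T_\alpha$. Well-order $X_\alpha$ in type at most $\mathfrak c$ and choose recursively distinct sets $\varphi(x)\in T_\alpha$ such that $x$ meets $\varphi(x)$; this is possible because fewer than $\mathfrak c$ members of $T_\alpha$ have been used before $x$.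

Fix $t\in T_\alpha$, and let $D_t$ be the family of infinite subsets of $t$ that are below $\mathcal B_\alpha$. It is dense in $t$, because an infinite $y\subseteq t$ meets some $b\in\mathcal B_\alpha$ and $y\cap b\in D_t$. Partition $t$ into infinite sets $w_0,w_1,\dots$; if $t=\varphi(x)$ for the (unique) set $x\in X_\alpha$, do this so that $w_0\subseteq x\cap t$, by first taking for $w_0$ every second element of $x\cap t$. Choose $y_n\in D_t$ with $y_n\subseteq w_n$, and use Lemma~\ref{lem:dense} to extend $\{y_n:n<\omega\}$ to a MAD family $\mathcal A_t\subseteq D_t$ on $t$.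

Put $T_{\alpha+1}=\bigcup_{t\in T_\alpha}\mathcal A_t$. This is an AD family, since members of $\mathcal A_t$ and $\mathcal A_{t'}$ with $t\ne t'$ intersect inside the finite set $t\cap t'$. It is MAD, since an infinite $y$ meets some $t\in T_\alpha$ and then $y\cap t$ meets a member of $\mathcal A_t$. It refines $T_\alpha$ and $\mathcal B_\alpha$. Thus (b) holds, and (a) follows by induction on $\alpha$. Every $x\in X_\alpha$ contains a member of $T_{\alpha+1}$, namely the set $y_0\in\mathcal A_{\varphi(x)}$. To prove (c), it remains to show that every infinite set belongs to some $X_\alpha$.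

\emph{Branching once: every infinite $y$ meets at least two members of $T_\beta$ for all sufficiently large $\beta<\mathfrak h$.} Choose $\alpha$ such that $y$ is not below $\mathcal B_\alpha$. Then $y$ is not below $T_{\alpha+1}$. By maximality $y$ meets some $r\in T_{\alpha+1}$; the set $y\setminus r$ is infinite, so it meets some $r'\in T_{\alpha+1}$, and $r'\ne r$. Let $\beta\ge\alpha+1$. Choose $u,u'\in T_\beta$ that meet $y\cap r$ and $y\cap r'$, respectively. By (a) and (U), $u\subseteq^*r$ and $u'\subseteq^*r'$, so $u\ne u'$.

\emph{Branching $\omega$ times.} Let $x$ be infinite. We define infinite sets $x_s\subseteq x$ for finite $0$-$1$ sequences $s$, and ordinals $\alpha_0<\alpha_1<\dots<\mathfrak h$. Put $x_\emptyset=x$. Given the finitely many sets $x_s$ with $s$ of length $n$, choose $\alpha_n$ larger than the previous ordinals and such that each $x_s$ meets two distinct members $r_{s0},r_{s1}$ of $T_{\alpha_n}$, and put $x_{s0}=x_s\cap r_{s0}$ and $x_{s1}=x_s\cap r_{s1}$. By Lemma~\ref{lem:h}, $\alpha=\sup_n\alpha_n<\mathfrak h$. For $f\in2^\omega$ let $x_f\subseteq x$ be a pseudo-intersection of the sets $x_{f|n}$, and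 let $t_f\in T_\alpha$ meet $x_f$. Suppose that $f\ne g$, and let $s$, of length $n$, be their longest common initial segment, say $f(n)=0$ and $g(n)=1$. Then $x_f\subseteq^*r_{s0}$, so $t_f$ meets $r_{s0}$; since $T_\alpha$ refines $T_{\alpha_n}$, (U) gives $t_f\subseteq^*r_{s0}$. In the same way $t_g\subseteq^*r_{s1}$, so $t_f\ne t_g$. Thus $x$ meets at least $\mathfrak c$ members of $T_\alpha$, and $|T_\alpha|\le|[\omega]^\omega|=\mathfrak c$. Hence $x\in X_\alpha$.
\end{proof}

\section{Jumps along the tree}\label{sec:proofs}

Fix $T_\alpha$ and $\mathcal A_t$ as in Theorem~\ref{thm:tree}. We first compare sets on different levels: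
\begin{enumerate}
\item[(T)] if $t\in T_\alpha$, $s\in T_\beta$ and $\alpha<\beta$, then $s\cap t$ is finite or $s$ is below $\mathcal A_t$.
\end{enumerate}
Indeed, by (a) and (b) there are $t'\in T_\alpha$ and $r\in\mathcal A_{t'}$ with $s\subseteq^*r\subseteq t'$. If $t'\ne t$, then $s\cap t$ is finite; if $t'=t$, then $s$ is below $\mathcal A_t$. Since $t$ meets every member of the infinite family $\mathcal A_t$, it is not below $\mathcal A_t$ by (U), so $s\ne t$ in (T). Thus the levels are pairwise disjoint, and $\mathcal A_t$ is well defined for each $t$ in
\[
I=\bigcup_{\alpha<\mathfrak h}T_\alpha .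
\]
Fix an AD family $\{A_j:j<\mathfrak c\}$ on $\omega$ and let $I_j=\{t\in I:t\subseteq^*A_j\}$. The sets $I_j$ are pairwise disjoint, and they are nonempty by (c). Together with $I\subseteq[\omega]^\omega$ this gives $|I|=\mathfrak c$.

For $t\in I$ choose a countably infinite $\mathcal A^0_t\subseteq\mathcal A_t$, let $U_t,V_t$ be the sets of Lemma~\ref{lem:node} for $t$, $\mathcal A_t$, $\mathcal A_t^0$, and let $B_t,G_t$ be as in Theorem~\ref{thm:criterion}. By Lemma~\ref{lem:node},
\begin{equation}\label{eq:node}
\emptyset\ne G_t\subseteq B_t=t^*\setminus\bigcup\{a^*:a\in\mathcal A_t\}.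
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The sets $B_t$ are pairwise disjoint.} Let $t\in T_\alpha$ and $s\in T_\beta$ be distinct, with $\alpha\le\beta$. If $s\cap t$ is finite, then $B_s\cap B_t\subseteq s^*\cap t^*=\emptyset$. Otherwise $\alpha<\beta$, because $T_\alpha$ is an AD family, and (T) gives $r\in\mathcal A_t$ with $B_s\subseteq s^*\subseteq r^*$, while $B_t\cap r^*=\emptyset$ by \eqref{eq:node}. So (J1) holds with $N=1$.

\emph{The set $\bigcup_tG_t$ is dense.} A nonempty open set contains $x^*$ for some infinite $x$. By (c) there is $t\in I$ with $t\subseteq x$, and $\emptyset\ne G_t\subseteq t^*\subseteq x^*$ by \eqref{eq:node}. So (J2) holds.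

Theorem~\ref{thm:criterion} gives a nontrivial twisted sum of $C(\omega^*)$ and $c_0(I)$, and $|I|=\mathfrak c$.
\end{proof}

For Theorem~\ref{thm:ext} we use that the obstruction to lifting is local: the part $I_j$ of the tree already obstructs lifting on $A_j^*$, and the weights of the different parts can be chosen freely.

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
\emph{The injection of $\ell_\infty(\mathfrak c)$.} Let $q:\ell_\infty(\omega^*)\to Q=\ell_\infty(\omega^*)/C(\omega^*)$ be the quotient map, and let $T:c_0(I)\to Q$ be the operator with $Te_t=q(1_{U_t})$ from the proof of Theorem~\ref{thm:criterion}. For $\lambda\in\ell_\infty(\mathfrak c)$ let $D_\lambda$ be the diagonal operator on $c_0(I)$ with $D_\lambda e_t=\lambda_je_t$ for $t\in I_j$ and $D_\lambda e_t=0$ for $t\notin\bigcup_jI_j$. It has norm at most $\|\lambda\|$ and depends linearly on $\lambda$. By Proposition~\ref{prop:pullback}, $\lambda\mapsto[Z_{TD_\lambda}]$ is a linear map into $\operatorname{Ext}(c_0(I),C(\omega^*))$, and it is injective provided that $TD_\lambda$ does not lift for $\lambda\ne0$.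

Suppose $\lambda_j\ne0$ and $TD_\lambda=qR$ with $R\in L(c_0(I),\ell_\infty(\omega^*))$. For $t\in I_j$ we have $q(Re_t)=\lambda_jq(1_{U_t})$, so $\lambda_j^{-1}Re_t=1_{U_t}-g_t$ with $g_t\in C(\omega^*)$. By Lemma~\ref{lem:lifting},
\[
\sum_{t\in I_j}|1_{U_t}(p)-g_t(p)|\le|\lambda_j|^{-1}\|R\|\qquad(p\in\omega^*).
\]
On the other hand, a nonempty open subset of $A_j^*$ contains some $x^*$ with $x$ infinite and $x\subseteq^*A_j$; by (c) there is $t\in I$ with $t\subseteq x$; then $t\in I_j$ and $\emptyset\ne G_t\subseteq x^*$. So Lemma~\ref{lem:nesting} applies with $O_0=A_j^*$ and $J=I_j$, and contradicts the displayed bound.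

\emph{Cardinality.} The space $\ell_\infty(\mathfrak c)$ contains the $2^{\mathfrak c}$ characteristic functions of subsets of $\mathfrak c$, so $\operatorname{Ext}(c_0(\mathfrak c),C(\omega^*))$ has at least $2^{\mathfrak c}$ elements. For the upper bound we apply Proposition~\ref{prop:pullback} to a more economical embedding. The space $C(\omega^*)=\ell_\infty/c_0$ has at most $\mathfrak c$ elements. For each $g\in C(\omega^*)$ choose $p_g\in\omega^*$ with $|g(p_g)|=\|g\|$, and let $S$ be the set of these points. Then $|S|\le\mathfrak c$, and restriction to $S$ embeds $C(\omega^*)$ isometrically into $\ell_\infty(S)$. The quotient $Q'=\ell_\infty(S)/C(\omega^*)$ has at most $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$ elements. An operator $c_0(\mathfrak c)\to Q'$ is determined by its values at the unit vectors, so there are at most $(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$ of them. Hence the cardinality is exactly $2^{\mathfrak c}$.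

\emph{Dimension.} A real vector space $E$ of dimension $\delta$ satisfies $\delta\le|E|\le\max(\delta,\mathfrak c)$. If $|E|=2^{\mathfrak c}>\mathfrak c$, this forces $\delta=2^{\mathfrak c}$.

\emph{Other $\kappa$.} For $\kappa\ge\mathfrak c$ apply Remark~\ref{rem:padding} to the family $(U_t,V_t)_{t\in I}$. For $\kappa\le\omega$ the space $c_0(\kappa)$ is separable and Proposition~\ref{prop:separable} applies.
\end{proof}

\begin{remark}[How many jumps are needed]\label{rem:h}
On $\omega^*$, condition (J2) forces $|I|\ge\mathfrak h$. Indeed, each $G_i$ is closed and has empty interior, being contained in $\overline{U_i}\setminus U_i$. So the infinite sets $a$ with $a^*\cap G_i=\emptyset$ form a dense family in $\omega$, which contains a MAD family $\mathcal A_i$ by Lemma~\ref{lem:dense}. If $|I|<\mathfrak h$, the $\mathcal A_i$ have a common MAD refinement, and for any member $r$ of it the nonempty open set $r^*$ misses every $G_i$. Since $\mathfrak h>\omega$, the criterion never applies to $\omega^*$ with a countable $I$, as Proposition~\ref{prop:separable} requires.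
\end{remark}

\section{Splitting chains}\label{sec:chains}

In Example~\ref{ex:interval} the jumps come from cuts in a linear order. A splitting chain plays the same role in $\omega^*$. Let $\mathcal C$ be a chain of clopen subsets of $\omega^*$. An \emph{initial segment} of $\mathcal C$ is a subfamily $\mathcal D\subseteq\mathcal C$ such that $C\in\mathcal D$ whenever $C\in\mathcal C$ and $C\subseteq D$ for some $D\in\mathcal D$. For an initial segment $\mathcal D$ put
\[
U_{\mathcal D}=\bigcup\mathcal D,\qquad V_{\mathcal D}=\bigcup\{\omega^*\setminus C:\ C\in\mathcal C\setminus\mathcal D\}.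
\]
These open sets are disjoint, because $D\subseteq C$ for $D\in\mathcal D$ and $C\in\mathcal C\setminus\mathcal D$. Let $B_{\mathcal D}$ and $G_{\mathcal D}$ be as in Theorem~\ref{thm:criterion}.

\begin{proposition}\label{prop:chain}
Let $\mathcal C$ be a splitting chain of clopen sets in $\omega^*$. There is a set $I$ of at most $\mathfrak c$ initial segments of $\mathcal C$ such that the pairs $(U_{\mathcal D},V_{\mathcal D})$, $\mathcal D\in I$, satisfy \textup{(J1)} with $N=1$ and \textup{(J2)}.
\end{proposition}

With Remark~\ref{rem:padding}, Theorem~\ref{thm:criterion} then yields a nontrivial twisted sum of $C(\omega^*)$ and $c_0(\mathfrak c)$ built from the chain, which is the known theorem quoted in the introduction.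

\begin{proof}
\emph{Distinct initial segments have disjoint boundaries.} This uses only the linear order. Two initial segments are comparable; let $\mathcal D\subsetneq\mathcal D'$ and $C\in\mathcal D'\setminus\mathcal D$. Then $\omega^*\setminus C\subseteq V_{\mathcal D}$, so $B_{\mathcal D}\subseteq C$, and $C\subseteq U_{\mathcal D'}$, so $B_{\mathcal D'}\cap C=\emptyset$.

\emph{Each $U_{\mathcal D}\cup V_{\mathcal D}$ is dense.} The set $B_{\mathcal D}$ is disjoint from every member of $\mathcal D$ and contained in every member of $\mathcal C\setminus\mathcal D$. So no member of $\mathcal C$ splits a subset of $B_{\mathcal D}$, and since $\mathcal C$ is splitting, $B_{\mathcal D}$ contains no nonempty clopen set.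

\emph{Every nonempty clopen $W$ intersects some $G_{\mathcal D}$.} The traces $C\cap W$ $(C\in\mathcal C)$ are infinitely many. Otherwise they would generate a finite algebra of clopen subsets of $W$, and an atom of it would be a nonempty clopen set that no member of $\mathcal C$ splits. An infinite linear order contains a strictly increasing or a strictly decreasing sequence, so there are $C_n\in\mathcal C$ with strictly monotone traces on $W$; as $\mathcal C$ is a chain, the sequence $(C_n)$ is monotone in the same direction.

If the traces increase, let $\mathcal D=\{C\in\mathcal C:C\subseteq C_n\text{ for some }n\}$. Then $U_{\mathcal D}\cap W=\bigcup_n(C_n\cap W)$ is a strictly increasing union of clopen sets, hence not compact. If the traces decrease, let $\mathcal D=\mathcal C\setminus\{C\in\mathcal C:C\supseteq C_n\text{ for some }n\}$, which is an initial segment. Then $V_{\mathcal D}\cap W=\bigcup_n(W\setminus C_n)$ is a strictly increasing union of clopen sets, hence not compact. Lemma~\ref{lem:jump}, applied to $(U_{\mathcal D},V_{\mathcal D})$ in the first case and to $(V_{\mathcal D},U_{\mathcal D})$ in the second, gives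 $G_{\mathcal D}\cap W\ne\emptyset$.

Choose one such $\mathcal D$ for each of the $\mathfrak c$ nonempty clopen sets $W$, and let $I$ be the set of the chosen initial segments.
\end{proof}

\begin{thebibliography}{9}

\bibitem{sepinj}
Avil\'es, Cabello S\'anchez, Castillo, Gonz\'alez, Moreno,
\emph{Separably Injective Banach Spaces},
Lecture Notes in Math. 2132, Springer, 2016.

\bibitem{bps}
B. Balcar, J. Pelant, P. Simon,
\emph{The space of ultrafilters on N covered by nowhere dense sets},
Fund. Math. 110 (1980), 11--24.

\bibitem{chains}
F\'elix Cabello S\'anchez, Antonio Avil\'es, Piotr Borodulin-Nadzieja, David Chodounsk\'y, Osvaldo Guzm\'an,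
\emph{Splitting chains, tunnels and twisted sums},
arXiv:1907.09743 (2019).

\end{thebibliography}
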